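\title{Points and lines of irreducible simplicial arrangements in real projective three-space}

\begin{abstract}
Let $\mathcal A$ be an irreducible simplicial arrangement of $n$ planes in $\mathbb P^3(\mathbb R)$ with $\ell$ intersection lines and $p$ intersection points. We prove that $p-\ell+n+2\ge 0$. The Coxeter arrangement of type $B_4$ attains equality. The proof uses Euler's relation, two structural lemmas in which irreducibility enters, and weighted double counting; it uses no classification result.
\end{abstract}

\section{Introduction}\label{sec:intro}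

An \emph{arrangement} is a finite set $\mathcal A$ of $n$ planes in $\mathbb P^3(\mathbb R)$, or equivalently of $n$ hyperplanes through the origin of $\mathbb R^4$. We always assume that $\mathcal A$ is \emph{essential}: no point of $\mathbb P^3$ lies on all the planes. The \emph{chambers} are the connected components of the complement of the planes, and $\mathcal A$ is \emph{simplicial} if every chamber is a tetrahedron, that is, the image of the cone of positive combinations of a basis of $\mathbb R^4$. The arrangement is \emph{reducible}, or a \emph{product}, if it splits into two nonempty parts such that the spans of the defining linear forms of the two parts meet only in $0$; otherwise it is \emph{irreducible}. Two kinds of product will occur: all planes but one pass through a point that is not on the remaining plane (ranks $3+1$), or every plane contains one of two skew lines (ranks $2+2$).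

A \emph{flat} is an intersection of hyperplanes of the arrangement in $\mathbb R^4$, and its \emph{rank} is its codimension. The flats of rank two are the \emph{lines} of $\mathcal A$, and the flats of rank three are its \emph{points}; let $\ell$ and $p$ be their numbers, and put
\[
D:=p-\ell+n+2 .
\]
The question answered here, which we take from Janasz and Pokora \cite{JP}, is whether $D\ge0$ for every irreducible simplicial arrangement in $\mathbb P^3(\mathbb R)$.

The number $D$ is an alternating count of flats. For an essential arrangement of hyperplanes through the origin in any dimension let $\varepsilon$ be the sum of $(-1)^{\operatorname{rank}X}$ over all flats $X$, the whole space and the origin included. The origin of $\mathbb R^1$ has $\varepsilon=0$; an arrangement of $a$ lines in $\mathbb R^2$ has $\varepsilon=2-a$; a projective line arrangement with $m$ lines and $v$ vertices has $\varepsilon=v-m$; and in our situation $\varepsilon=2-n+\ell-p=4-D$. The flats of a product are the pairs of flats of the factors, and ranks add, so $\varepsilon$ is multiplicative. Hence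 a product of ranks $3+1$ has $D=4$, while the product of two arrangements of $a$ and $b$ lines in $\mathbb R^2$, which is simplicial with $n=p=a+b$ and $\ell=ab+2$, has
\begin{equation}\label{eq:product}
D=4-(a-2)(b-2).
\end{equation}
So without irreducibility $D$ is not even bounded below.

Two irreducible examples suggest that irreducibility repairs this, with no room to spare. The Coxeter arrangement $A_4$ consists of the planes $x_i=x_j$ in $\mathbb R^5/\mathbb R(1,\dots,1)$, and $B_4$ consists of the planes $x_i=0$ and $x_i=\pm x_j$ in $\mathbb R^4$. Both are simplicial, since permutations, respectively signed permutations, carry every chamber to $x_1>\dots>x_5$, respectively $x_1>\dots>x_4>0$. Both are irreducible, since three planes through one line always lie in the same factor of a product, and such triples connect all the planes. For $A_4$ we have $(n,\ell,p)=(10,25,15)$ and $D=2$; for $B_4$ we have $(n,\ell,p)=(16,58,40)$ and $D=0$ (Example~\ref{ex:coxeter}). Euler's relation gives a reason to expect a positive answer. We shall see that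
\[
D=2n+2-\ell+\sum_P s_P ,
\]
where $s_P$ is the number of lines through the point $P$ minus the number of planes through $P$. In the products \eqref{eq:product} every $s_P$ vanishes while $\ell$ grows quadratically. In an irreducible arrangement the points with $s_P=0$ cannot cluster along lines of higher multiplicity, and the other points have $s_P$ at least comparable to their multiplicity. The task is to show that this gain always pays for $\ell$.

Let $m_L$ be the number of planes through the line $L$, and let $M:=\max_L m_L$.

\begin{theorem}\label{thm:main}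
Let $\mathcal A$ be an irreducible simplicial arrangement of $n$ planes in $\mathbb P^3(\mathbb R)$. Then $D=p-\ell+n+2\ge0$. Moreover:
\begin{enumerate}
\item[(i)] if $M\ge6$ then $D\ge3$, and if $M\ge7$ then $D\ge6$;
\item[(ii)] $n\ge10$; if $n=10$ then $D\ge2$, and if $11\le n\le13$ then $D\ge1$; so $D=0$ forces $n\ge14$ and $M\le5$;
\item[(iii)] $p\ge4+\sum_L(m_L-2)$.
\end{enumerate}
\end{theorem}

The inequality $D\ge0$ is attained by $B_4$, and the bound for $n=10$ by $A_4$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, and plan of the paper]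
Sections~\ref{sec:local} and~\ref{sec:rank3} reduce the local structure of $\mathcal A$ to simplicial line arrangements in $\mathbb P^2$ and collect the facts about these that we need. Section~\ref{sec:structure} contains the two lemmas that use irreducibility; they give $n\ge10$ and $n\ge3M+1$ (Corollary~\ref{cor:structure}). The case $M\le5$ is Proposition~\ref{prop:small}: a weighted count writes $D$ as a constant plus one term for each point (Section~\ref{sec:weights}, which begins with $n=10$ done by hand), and the terms are estimated in Section~\ref{sec:numerics}. It gives $D\ge0$, and the bounds in (ii), when $M\le5$; since $M\ge6$ requires $n\ge19$, this covers all arrangements with $n\le13$. Section~\ref{sec:line} counts points and lines by their position relative to a fixed line and proves (iii) (Corollary~\ref{cor:line}). Applied to a line of multiplicity $M\ge6$, this count gives (i) (Proposition~\ref{prop:large}).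
\end{proof}

\section{Local and restricted arrangements}\label{sec:local}

Let $\mathcal A$ be simplicial. Unless we say otherwise, ``plane'', ``line'' and ``point'' mean planes, lines and points of $\mathcal A$. Note that a plane and a line not contained in it meet in a point of $\mathcal A$, and so do two lines in a common plane. For a line $L$, a point $P$ and a plane $K$ we use the following notation.
\begin{itemize}
\item $m_L$ and $m_P$ are the numbers of planes through $L$ and $P$; $q_L$ is the number of points on $L$; $r_P$ is the number of lines through $P$; $\beta_L:=m_L-2\ge0$. The line $L$ is \emph{double} if $m_L=2$ and \emph{triple} if $m_L=3$.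
\item $\mathcal A_P$ is the set of planes through $P$, viewed as a line arrangement in the projective plane $\mathbb P(T_P)$ of directions at $P$. It has $m_P$ lines, and its $r_P$ vertices are the lines $L\ni P$, with multiplicity $m_L$. Put $s_P:=r_P-m_P$.
\item $\mathcal A^K$ is the line arrangement in $K$ formed by the $n_K$ lines $L\subset K$. Its $v_K$ vertices are the points $P\in K$. Put $s_K:=v_K-n_K$.
\item For $P\in K$, $k_{P,K}$ is the number of lines $L$ with $P\in L\subset K$. It is both the multiplicity of the vertex $P$ of $\mathcal A^K$ and the number of vertices of $\mathcal A_P$ on its line $K$.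
\end{itemize}

A projective line is a circle, so $q\ge2$ points cut it into $q$ \emph{edges}; two points are \emph{adjacent} if they are the ends of an edge. We use two elementary facts repeatedly.

\medskip
\noindent\textbf{Cyclic fact.} \emph{If some of $q\ge2$ points on a circle are marked and no two marked points are adjacent, then at most half of the points are marked.} Indeed, each marked point is followed by an unmarked one.

\medskip
\noindent\textbf{Wall fact.} \emph{If the boundary of a chamber $C$ lies in the union of a subarrangement, then $C$ is a chamber of the subarrangement.} Indeed, $C$ is open and closed in the chamber of the subarrangement that contains it.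

\begin{lemma}\label{lem:local}
The line arrangements $\mathcal A_P$ and $\mathcal A^K$ are essential (their lines are not all concurrent) and simplicial (their chambers are triangles).
\end{lemma}

\begin{proof}
The planes through $P$ meet only in $P$, so $\mathcal A_P$ is essential. If all lines of $\mathcal A^K$ passed through one point, so would all planes of $\mathcal A$.

A closed simplicial cone meets its negative only in $0$, so a closed chamber $\overline C$ is an embedded tetrahedron. The linear form of a plane of $\mathcal A$ has constant sign on the open cone, so the plane meets $\overline C$ in a face, possibly empty.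

A small ball around $P$ meets only the planes through $P$. Each piece into which they cut the ball lies in a chamber $C$ with $P\in\overline C$. Let $F$ be the face of $\overline C$ containing $P$ in its relative interior. Every plane through $P$ contains $F$, so $F=\{P\}$. Thus the piece is the corner of a tetrahedron at a vertex, a trihedral cone, and the corresponding chamber of $\mathcal A_P$ is a triangle.

Let $\Delta$ be a chamber of $\mathcal A^K$, let $x\in\Delta$, and let $C$ be the chamber on one side of $K$ near $x$. The face $K\cap\overline C$ contains a neighborhood of $x$ in $K$, so it is a facet. No other plane meets its relative interior, and its boundary lies in the other walls of $C$, so the open facet equals $\Delta$.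
\end{proof}

\section{Simplicial line arrangements}\label{sec:rank3}

In this section $\mathcal B$ is an essential simplicial arrangement of $m$ lines in $\mathbb P^2(\mathbb R)$ with $v$ vertices, of which $t_i$ have multiplicity $i$. The multiplicity of a vertex $Q$ is $m_Q$, and $s:=v-m$ is the \emph{excess} of $\mathcal B$. Each line has as many edges as vertices, so there are $e=\sum_i it_i$ edges. If $f$ is the number of triangles, then $v-e+f=\chi(\mathbb P^2)=1$ and $3f=2e$. Together with the count of ordered pairs of lines this gives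
\begin{equation}\label{eq:rank3}
e=3v-3,\qquad f=2v-2,\qquad \sum_i(3-i)t_i=3,\qquad \sum_i i(i-1)t_i=m(m-1).
\end{equation}
A \emph{near pencil} consists of $m-1$ lines through a point, the \emph{apex}, and one further line. It is a product of ranks $2+1$, and it has $v=m$ and $s=0$. Our aim is to show that all other simplicial arrangements have large excess. The first step expresses $s$ through one vertex.

\begin{lemma}\label{lem:pencil}
Let $O$ be a vertex of multiplicity $\mu$, let $x_1,\dots,x_\mu$ be the numbers of vertices other than $O$ on the lines through $O$, and call a vertex \emph{off} if it lies on no line through $O$. Then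
\[
2\sum_jx_j=\mu(m-\mu+1)+\sum_{Q\ \mathrm{off}}(m_Q-3),\qquad
2s=(\mu-2)(m-\mu-1)+\sum_{Q\ \mathrm{off}}(m_Q-1).
\]
\end{lemma}

\begin{proof}
Let $N=m-\mu$. A line through $O$ meets each of the $N$ lines not through $O$ once, so $\sum_{Q\ne O}(m_Q-1)=N$ on that line. Hence $3v-3=\sum_Qm_Q=\mu+\mu N+\sum_jx_j+\sum_{\mathrm{off}}m_Q$. Inserting $v=1+\sum_jx_j+v_{\mathrm{off}}$, where $v_{\mathrm{off}}$ is the number of off vertices, gives the first identity. Then $2s=2+2\sum_jx_j+2v_{\mathrm{off}}-2\mu-2N$, and $2+\mu(N+1)-2\mu-2N=(\mu-2)(N-1)$.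
\end{proof}

The bound $2s\ge(\mu-2)(m-\mu-1)$ is useless when $\mu$ is close to $m$, as at the apex of a near pencil. Part (d) of the next lemma excludes this; its source is part (b), the one place where the shape of the chambers is turned into a global statement.

\begin{lemma}\label{lem:basic}
Suppose that $\mathcal B$ is not a near pencil.
\begin{enumerate}
\item[(a)] Every line has at least three vertices. More precisely, in any essential simplicial arrangement a line with only two vertices has a double vertex, and the arrangement is a near pencil.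
\item[(b)] No edge has two double endpoints.
\item[(c)] $2t_2\le v-1$.
\item[(d)] If a vertex has multiplicity $\mu$, then $m\ge2\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every line has at least two vertices. Suppose that $g$ has exactly two, $X$ and $Y$; every other line passes through $X$ or $Y$. If at least two other lines pass through each, then with $g$ at infinity they form two families of parallel lines, and two neighboring lines of each family bound a chamber that is a parallelogram. So one of $X,Y$ is double, and all lines but one pass through the other.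

(b) Let $XX'\subset h$ be an edge with double endpoints, and let $g\ni X$ and $g'\ni X'$ be the second lines; $g\ne g'$. Both triangles at this edge have walls $h,g,g'$, so by the wall fact each is a component of $\mathbb P^2\setminus(h\cup g\cup g')$. The set $\mathbb P^2\setminus(g\cup g')$ has two components, and a line not through $g\cap g'$ meets each of them in an arc. So the component $\Omega$ containing the open edge meets $h$ exactly in that edge, and $\Omega$ is the union of the open edge and the two triangles. A line of $\mathcal B$ other than $h$ therefore misses $\Omega$, and so passes through $g\cap g'$. Thus $\mathcal B$ is a near pencil.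

(c) By (b) each triangle has at most one double vertex, and a double vertex is a corner of four triangles. So $4t_2\le f=2v-2$.

(d) Let $O$ have multiplicity $\mu$. There are $2\mu$ triangles at $O$; such a triangle is \emph{capped} by the line containing its edge opposite to $O$. We show that each of the $m-\mu$ lines $h\not\ni O$ caps at most two of them; then $2\mu\le2(m-\mu)$.

Put $h$ at infinity and $O$ at the origin. The lines through $O$ cut the affine plane into $2\mu$ open sectors, each containing one of the triangles. By the wall fact, the triangle in a sector is capped by $h$ if and only if it is the whole sector, that is, if and only if no line of the set $\mathcal F$ of lines other than $h$ and not through $O$ meets the sector. The set $\mathcal F$ is nonempty because $\mathcal B$ is not a near pencil. The ray from $O$ in direction $u$ misses the line $\{x:\langle a,x\rangle=1\}$ if and only if $\langle a,u\rangle\le0$. So the sectors capped by $h$ are those contained in an intersection of closed half planes through $O$. This is a convex cone of angle at most $\pi$;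 if it contains a sector, its directions form a single arc. Hence the sectors capped by $h$ are consecutive.

Suppose that two consecutive sectors, separated by a ray of $g\ni O$, are capped by $h$. Then the vertex $g\cap h$ is double: a third line through it would be parallel to $g$ and different from $g$, and far out in the direction of the ray it would enter one of the two sectors. If three consecutive sectors were capped by $h$, the edge on $h$ of the middle triangle would have two double endpoints, contrary to (b).
\end{proof}

\begin{lemma}\label{lem:excess}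
Suppose that $\mathcal B$ is not a near pencil. Then some vertex has multiplicity at least $3$, $m\ge6$, and $s\ge m-5$. If some vertex has multiplicity at least $5$, then $s\ge\frac32(m-6)\ge m-4$. The equality $s=m-5$ holds only if all multiplicities are at most $4$ and $(m,t_4)\in\{(6,0),(7,0),(8,1),(9,3)\}$.
\end{lemma}

\begin{proof}
Let $\mu$ be the largest multiplicity. If $\mu=2$, then \eqref{eq:rank3} gives $t_2=3=\binom m2$, so $\mathcal B$ is a triangle, which is a near pencil. So $\mu\ge3$, and $m\ge6$ by Lemma~\ref{lem:basic}(d).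

Let $\mu\le4$. By \eqref{eq:rank3}, $t_2=3+t_4$ and $6t_3=m^2-m-6-14t_4$, so that $6s=(m-3)(m-4)-2t_4$ and
\[
6\bigl(s-(m-5)\bigr)=(m-6)(m-7)-2t_4 .
\]
If $\mu=3$ the right side is nonnegative, and it vanishes only for $m\in\{6,7\}$. If $\mu=4$, then $m\ge8$, and Lemma~\ref{lem:pencil} gives $s\ge m-5$. Lemma~\ref{lem:basic}(c) reads $6+2t_4\le2+2t_4+t_3$, so $t_3\ge4$, that is, $14t_4\le(m-6)(m+5)$. If $s=m-5$, then $2t_4=(m-6)(m-7)$, hence $7(m-7)\le m+5$ and $m\le9$; this leaves $(8,1)$ and $(9,3)$.

Let $\mu\ge5$. Then $5\le\mu\le m/2$, so $m\ge10$, and $s\ge\frac12(\mu-2)(m-\mu-1)$. This bound is concave in $\mu$, so it is at least the smaller of its values at the ends of the interval. At $\mu=5$ it is $\frac32(m-6)$, and at $\mu=m/2$ it is $\frac18(m-4)(m-2)=\frac32(m-6)+\frac18(m-8)(m-10)$. Finally $\frac32(m-6)\ge m-4$ for $m\ge10$.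
\end{proof}

Two of the extremal cases have to be known more closely.

\begin{lemma}\label{lem:six-nine}
Suppose that $\mathcal B$ is not a near pencil.
\begin{enumerate}
\item[(a)] If $m=6$, then $t_2=3$, $t_3=4$, $s=1$, and the three double vertices are not collinear.
\item[(b)] If $m=9$, $t_4=3$ and all multiplicities are at most $4$, then every line through a vertex of multiplicity $4$ has exactly four vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(b) and the cyclic fact, at most half of the vertices on a line are double.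

(a) All multiplicities are at most $3$, so \eqref{eq:rank3} gives $t_2=3$, $t_3=4$, $s=1$. If a line has $d$ double and $t$ triple vertices, then $d+2t=5$ and $d\le t$, so $(d,t)=(1,2)$. The six lines thus join six different pairs, hence all pairs, of the four triple vertices, and no three of these are collinear. In suitable coordinates the triple vertices are $(1:\pm1:\pm1)$, and the double vertices are $(1:0:0)$, $(0:1:0)$, $(0:0:1)$.

(b) Here $6s=30-6$, so $s=4$. At a vertex $O$ of multiplicity $4$, Lemma~\ref{lem:pencil} gives $2s=8+\sum_{\mathrm{off}}(m_Q-1)$, so no vertex is off, and $x_1+\dots+x_4=12$. On each line through $O$ we have $\sum_{Q\ne O}(m_Q-1)=5$. If $x_j\ge4$, at most one vertex other than $O$ on this line is not double, so at least three of its vertices are double and at most two are not, which is impossible. So all $x_j\le3$, and hence all $x_j=3$.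
\end{proof}

\section{Reducible points}\label{sec:structure}

From now on $\mathcal A$ is simplicial and irreducible. A point $P$ is \emph{reducible} if $\mathcal A_P$ is a near pencil, and \emph{irreducible} otherwise.

A reducible point has $s_P=0$; its \emph{type} is $\mu:=m_P-1\ge2$. If $\mu=2$, three double lines pass through $P$. If $\mu\ge3$, the lines through $P$ are $\mu$ double lines and one line of multiplicity $\mu$, the \emph{axis} of $P$. So a reducible point on a nondouble line $L$ has axis $L$, exactly one plane through it does not contain $L$, and $k_{P,K}=2$ for every plane $K\supset L$. An irreducible point has $m_P\ge6$ and $s_P\ge m_P-5$, lies on a nondouble line, and has $k_{P,K}\ge3$ for all $K\ni P$, by Lemmas~\ref{lem:basic} and~\ref{lem:excess}.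

\begin{example}\label{ex:coxeter}
The flats of $A_4$ are the partitions of $\{1,\dots,5\}$. There are $10$ triple lines (block sizes $3,1,1$), $15$ double lines ($2,2,1$), $5$ irreducible points ($4,1$) with $m_P=6$, $s_P=1$, and $10$ reducible points ($3,2$) of type $3$.

Up to signed permutations, the lines of $B_4$ are $x_1=x_2=0$ ($6$ lines, $m_L=4$), $x_1=x_2=x_3$ ($16$ triple lines), and the double lines $x_1=0$, $x_2=x_3$ ($24$ lines) and $x_1=x_2$, $x_3=x_4$ ($12$ lines). The points are $(0,0,0,1)$ ($4$ points with $m_P=9$, $t_2=6$, $t_3=4$, $t_4=3$, $s_P=4$), $(1,1,1,1)$ ($8$ points with $m_P=6$, $s_P=1$), $(0,0,1,1)$ ($12$ reducible points of type $4$) and $(0,1,1,1)$ ($16$ reducible points of type $3$).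
\end{example}

Reducible points contribute nothing to $\sum_Ps_P$, so we must bound their number. In the products \eqref{eq:product} all points are reducible and lie on two skew lines. The next lemma, the analogue of Lemma~\ref{lem:basic}(b), shows that two adjacent reducible points on a nondouble line already force this configuration.

\begin{lemma}\label{lem:adjacent}
If $m_L\ge3$, then no two adjacent points of $L$ are both reducible.
\end{lemma}

\begin{proof}
Let $P,P'$ be adjacent reducible points of $L$, and let $H\ni P$ and $H'\ni P'$ be the unique planes through them not containing $L$. Since $H\cap L=P$ and $H'\cap L=P'$, the planes are different and $\Lambda=H\cap H'$ is skew to $L$. Choose coordinates with $L=\{x=y=0\}$, $H=\{z=0\}$, $H'=\{w=0\}$, and with signs such that the open edge lies in the component $\Omega=\{zw>0\}$ of $\mathbb P^3\setminus(H\cup H')$. Normalize points of $\Omega$ by $z,w>0$. The planes through $L$ cut $\Omega$ into $2m_L$ pieces, one for each sector of the $(x,y)$-plane, and each piece touches the open edge $L\cap\Omega$.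

A tetrahedron at the edge $PP'$ has two walls containing $L$, one wall containing $P$ but not $P'$, which must be $H$, and one wall containing $P'$ but not $P$, which must be $H'$. By the wall fact it is one of the pieces. So all $2m_L$ pieces are chambers. Let $F\ne H,H'$ be a plane not containing $L$. Then $F\cap\Omega$ is open in $F$ and is contained in the finitely many lines in which $F$ meets the planes through $L$, so it is empty. If $F=\{ax+by+cz+dw=0\}$ had $(a,b)\ne(0,0)$, it would contain a point with $z=w=1$. So $a=b=0$ and $F\supset\Lambda$. Every plane contains $L$ or $\Lambda$, and $\mathcal A$ is a product of ranks $2+2$, a contradiction.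
\end{proof}

\begin{lemma}\label{lem:three}
Every line has $q_L\ge3$.
\end{lemma}

\begin{proof}
Since $\mathcal A$ is essential, the planes not containing $L$ meet $L$ in at least two points. Suppose that $L$ has exactly two points $P_1,P_2$, and let $\mathcal E_i\neq\emptyset$ be the set of planes through $P_i$ not containing $L$. For a plane $K\supset L$, Lemma~\ref{lem:basic}(a) shows that some $P_i$ is a double vertex of $\mathcal A^K$: all planes of $\mathcal E_i$ meet $K$ in the same line $g\ne L$.

Suppose that this happens with the same $i$ for two planes $K\ne K'$ through $L$, with lines $g$ and $g'$. Then $g\ne g'$, because $K\cap K'=L$, so $\mathcal E_i$ consists of the single plane spanned by $g$ and $g'$. All other planes pass through $P_{3-i}$, and $\mathcal A$ is a product of ranks $3+1$. Otherwise each $i$ occurs for at most one plane, so there are exactly two planes $K,K'$ through $L$, and after relabeling all planes of $\mathcal E_1\cup\{K\}$ contain a line $g\subset K$ with $g\cap L=P_1$, and all planes of $\mathcal E_2\cup\{K'\}$ contain a line $g'\subset K'$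 with $g'\cap L=P_2$. As $g\cap g'\subset K\cap K'=L$, the lines $g,g'$ are skew, and $\mathcal A$ is a product of ranks $2+2$. Both cases contradict irreducibility.
\end{proof}

Two identities, valid for every simplicial arrangement, link these local facts to $n$ and $D$. Each plane not containing $L$ meets $L$ in one point, so
\begin{equation}\label{eq:online}
n-m_L=\sum_{P\in L}(m_P-m_L).
\end{equation}
The planes define a cell decomposition of $\mathbb P^3$ with $f_0=p$ vertices, $f_1=\sum_Lq_L=\sum_Pr_P$ edges, $f_2=\sum_K(2v_K-2)=2\sum_Pm_P-2n$ triangles by \eqref{eq:rank3}, and $f_3=f_2/2$ tetrahedra, since $4f_3=2f_2$. From $f_0-f_1+f_2-f_3=\chi(\mathbb P^3)=0$ we get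
\begin{equation}\label{eq:euler}
p=n+\sum_Ps_P,\qquad D=2n+2+\sum_Ps_P-\ell .
\end{equation}

Let $i_L$ and $j_L$ be the numbers of irreducible and of reducible points on $L$.

\begin{corollary}\label{cor:structure}
\begin{enumerate}
\item[(a)] If $m_L\ge3$, then $i_L\ge j_L$ and $i_L\ge2$.
\item[(b)] If $P\in L$ is irreducible and $m_L=\mu\ge3$, then $m_P\ge2\mu$ and $n-m_P\ge\mu+1$.
\item[(c)] $M\ge3$ and $n\ge3M+1\ge10$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) By Lemma~\ref{lem:adjacent} and the cyclic fact $j_L\le i_L$, and so $i_L\ge q_L/2\ge3/2$ by Lemma~\ref{lem:three}.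

(b) The first bound is Lemma~\ref{lem:basic}(d) for $\mathcal A_P$. Besides $P$ there are at least two points on $L$. One of them is irreducible and contributes at least $\mu$ to \eqref{eq:online}, and another contributes at least $1$. So $n-\mu\ge(m_P-\mu)+\mu+1$.

(c) Suppose that all lines are double. Then all points are reducible of type $2$, so $r_P=3$, $p=n$ by \eqref{eq:euler}, $q_L=n-2$ by \eqref{eq:online}, and $\ell=\binom n2$. Counting incidences, $\binom n2(n-2)=3n$, so $n=4$; but four planes without a common point form a product. So $M\ge3$. A line of multiplicity $M$ has an irreducible point by (a), and (b) gives $n\ge m_P+M+1\ge3M+1$.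
\end{proof}

Irreducibility enters the rest of the proof only through Lemmas~\ref{lem:adjacent} and~\ref{lem:three} and this corollary.

\section{A weighted count over points}\label{sec:weights}

In \eqref{eq:euler} the term $\sum_Ps_P$ is a sum over points, but $\ell$ is not. Identity \eqref{eq:online} repairs this: it lets us distribute each line among its points, the point $P$ receiving the share $(m_P-m_L)/(n-m_L)$.

\subsection{Ten planes}\label{sub:ten}

Let $n=10$. By Corollary~\ref{cor:structure}, $M=3$, and every irreducible point has $6\le m_P\le n-4$, so $m_P=6$; it lies on three double and four triple lines and has $s_P=1$ (Lemma~\ref{lem:six-nine}(a)). Let $z$ be the number of irreducible points, $y_2,y_3$ the numbers of reducible points of types $2,3$, and $\ell_2,\ell_3$ the numbers of double and triple lines. We have three relations.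
\begin{itemize}
\item Pairs of planes: $\ell_2+3\ell_3=45$.
\item Identity \eqref{eq:online} summed over the double lines; every point is on three of them: $8\ell_2=3\cdot1\cdot y_2+3\cdot2\cdot y_3+3\cdot4\cdot z$.
\item The first identity in \eqref{eq:euler}: $y_2+y_3+z=10+z$.
\end{itemize}
Using them in this order,
\[
D=22+z-\ell_2-\ell_3=7+z-\tfrac23\ell_2=7-\tfrac14y_2-\tfrac12y_3=2+\tfrac14y_2\ \ge2 ,
\]
with equality for $A_4$, where $y_2=0$. We have added to $D$ the multiple $\frac16$ of the count $\sum_Lm_L(m_L-1)=n(n-1)$ and the multiple $\frac12$ of the relation $\sum_P(1-s_P)=n$, and so written $D$ as a constant plus nonnegative contributions of the points. The general argument does the same with multipliers $b$ and $a$ depending on $n$.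

\subsection{The general identity}

Assume $M\le5$. For a real number $b$ put
\[
w_i:=\frac{1-b\,i(i-1)}{n-i},\qquad a:=6w_2+w_3,\qquad C_n:=2n+2-an-bn(n-1).
\]
By \eqref{eq:online},
\[
\ell-bn(n-1)=\sum_L\bigl(1-b\,m_L(m_L-1)\bigr)=\sum_P\sum_{L\ni P}(m_P-m_L)\,w_{m_L}.
\]
Insert this in $D=2n+2+\sum_Ps_P-\ell$ and add $a\bigl(\sum_P(1-s_P)-n\bigr)=0$:
\begin{equation}\label{eq:phi}
D=C_n+\sum_P\varphi_P,\qquad \varphi_P:=(1-a)s_P+a-\sum_{L\ni P}(m_P-m_L)\,w_{m_L}.
\end{equation}
A reducible point of type $2$ has $\varphi_P=a-3w_2=3w_2+w_3$. A reducible point of type $\mu\ge3$ has $\varphi_P=\varphi_\mu:=a-\mu(\mu-1)w_2-w_\mu$, so that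
\[
\varphi_3=0,\qquad \varphi_4=w_3-6w_2-w_4,\qquad \varphi_5=w_3-14w_2-w_5 .
\]
The value of $a$ is chosen to make $\varphi_3$ vanish. The numbers $\varphi_4$ and $\varphi_5$ will be negative, and here irreducibility is needed: we charge these losses to irreducible points. A reducible point of type $\mu\in\{4,5\}$ lies on exactly one line of multiplicity $\mu$, so by Corollary~\ref{cor:structure}(a) the number of such points is
\[
\sum_{m_L=\mu}j_L\le\sum_{m_L=\mu}i_L=\sum_{P\ \mathrm{irreducible}}t_\mu(\mathcal A_P).
\]
Lines of multiplicity $\mu$ exist only if $n\ge3\mu+1$. Hence, if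
\begin{equation}\label{eq:signs}
3w_2+w_3>0,\qquad \varphi_4<0\ \text{ when } n\ge13,\qquad \varphi_5<0\ \text{ when } n\ge16,
\end{equation}
then
\begin{equation}\label{eq:phiprime}
D\ge C_n+\sum_{P\ \mathrm{irreducible}}\varphi'_P,\qquad \varphi'_P:=\varphi_P+t_4\varphi_4+t_5\varphi_5,\qquad t_i=t_i(\mathcal A_P).
\end{equation}

\subsection{The contribution of an irreducible point}

Let $P$ be irreducible, $m=m_P$, $v=r_P$. The natural parameter besides $t_4,t_5$ is the slack $\delta:=v-1-2t_2\ge0$ in Lemma~\ref{lem:basic}(c). By \eqref{eq:rank3}, $t_2=3+t_4+2t_5$, so $v=7+2t_4+4t_5+\delta$ and $t_3=4+t_5+\delta$, and the count of pairs becomes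
\begin{equation}\label{eq:U}
6\delta+14t_4+30t_5=U:=(m-6)(m+5)=m^2-m-30 .
\end{equation}
Substituting these values and $s_P=v-m$ in
\[
\varphi'_P=(1-a)(v-m)+a-\sum_{i=2}^5(m-i)w_it_i+t_4\varphi_4+t_5\varphi_5
\]
and collecting terms, we get
\begin{equation}\label{eq:linear}
\varphi'_P=e_0+\delta e_\delta+t_4e_4+t_5e_5,
\end{equation}
where
\begin{align*}
e_0&=(1-a)(7-m)+a-3(m-2)w_2-4(m-3)w_3\\
&=7-m+3(m-10)w_2-3(m-2)w_3,\\
e_\delta&=(1-a)-(m-3)w_3=1-6w_2-(m-2)w_3,\\
e_4&=2(1-a)-(m-2)w_2-(m-4)w_4+\varphi_4\\
&=2-(m+16)w_2-w_3-(m-3)w_4,\\
e_5&=4(1-a)-2(m-2)w_2-(m-3)w_3-(m-5)w_5+\varphi_5\\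
&=4-2(m+17)w_2-mw_3-(m-4)w_5 .
\end{align*}
Call a quadruple $(m,\delta,t_4,t_5)$ of nonnegative integers \emph{admissible} for $n$ if it satisfies \eqref{eq:U} and
\begin{equation}\label{eq:admissible}
\begin{aligned}
&6\le m\le n-4;\qquad t_4>0\ \Rightarrow\ 8\le m\le n-5;\\
&t_5>0\ \Rightarrow\ 10\le m\le n-6\ \text{ and }\ 2t_4+6t_5\le m^2-16m+66 .
\end{aligned}
\end{equation}
The quadruple of an irreducible point is admissible. The bounds on $m$ are Corollary~\ref{cor:structure}(b). For the last condition, \eqref{eq:U} gives $6s_P=42+12t_4+24t_5+6\delta-6m=(m-3)(m-4)-2t_4-6t_5$, and $6s_P\ge9(m-6)$ when $t_5>0$ by Lemma~\ref{lem:excess}.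

What remains no longer involves arrangements.

\begin{lemma}\label{lem:numerics}
For every $n\ge10$ there is a number $b$ such that \eqref{eq:signs} holds, the expression \eqref{eq:linear} is nonnegative for every admissible quadruple, and $C_n>-1$; moreover $C_{10}=2$ and $C_n>0$ for $11\le n\le13$.
\end{lemma}

The proof is in Section~\ref{sec:numerics}. By \eqref{eq:phiprime} the lemma gives $D\ge C_n$, and $D$ is an integer. This proves:

\begin{proposition}\label{prop:small}
If $M\le5$, then $D\ge0$. If moreover $n=10$ then $D\ge2$, and if $11\le n\le13$ then $D\ge1$.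
\end{proposition}

\begin{remark}\label{rem:B4}
The scheme needs the integrality of $D$. In $B_4$ there are no points of type $2$, and the number $12$ of points of type $4$ equals $\sum t_4=4\cdot3$, so \eqref{eq:phiprime} is an equality for every $b$. The quadruples $(9,0,3,0)$ and $(6,0,0,0)$ of the irreducible points give
\[
0=C_{16}+4\,(4-78w_2-24w_3-18w_4)+8\,(1-12w_2-12w_3).
\]
Both brackets increase with $b$, and at $b=0.12$ the first is negative while the second exceeds $0.09$. So every $b$ that makes both nonnegative has $C_{16}<-0.7$.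
\end{remark}

\section{Counting around a line}\label{sec:line}

For large $M$ we do not try to control the local data $t_2,\dots,t_M$ at every point. Instead we fix one line $L$ and sort points and lines by their position relative to the planes through $L$. The result is a formula for $D$ in which the excesses $s_P$ appear with the factor $\beta_L/2$.

For $P\in K$ put $\rho_{P,K}:=\sum_{P\in L\subset K}\beta_L$. Every plane other than $K$ meets $K$ in one line, so $n-1=\sum_{L\subset K}(m_L-1)$ and $m_P-1=\sum_{P\in L\subset K}(m_L-1)$. With \eqref{eq:rank3} for $\mathcal A^K$ this gives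
\begin{equation}\label{eq:plane}
\sum_{L\subset K}\beta_L=n-1-n_K,\qquad \rho_{P,K}=m_P-1-k_{P,K},\qquad \sum_{L\subset K}q_L=3v_K-3 .
\end{equation}
In particular, the number of lines through $P$ not contained in $K$ is
\begin{equation}\label{eq:out}
r_P-k_{P,K}=s_P+1+\rho_{P,K}.
\end{equation}
Every line not in $K$ meets $K$ in exactly one point, so a sum over all lines can be computed inside any plane. This produces two quantities that do not depend on the plane.

\begin{lemma}\label{lem:invariants}
The numbers $\omega:=\sum_{L\subset K}\beta_L(q_L-2)$ and $\sigma:=s_K+\sum_{P\in K}s_P$ do not depend on $K$, and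
\[
D=p-\sum_L\beta_L-\omega,\qquad D=4-\omega-\sigma+\sum_Ps_P .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:rank3} for $\mathcal A_P$, $\sum_{L\ni P}(3-m_L)=3$. Therefore
\[
\sum_L(3-m_L)=\sum_{L\subset K}(3-m_L)+\sum_{P\in K}\Bigl(3-\sum_{P\in L\subset K}(3-m_L)\Bigr)=3v_K-\sum_{L\subset K}(1-\beta_L)(q_L-1),
\]
and by \eqref{eq:plane} the last sum is $(3v_K-3)-n_K-\omega-(n-1-n_K)=3v_K-n-2-\omega$. So $\ell-\sum_L\beta_L=n+2+\omega$. This shows that $\omega$ is independent of $K$ and gives the first formula. By \eqref{eq:out} and \eqref{eq:plane},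
\[
\ell=n_K+\sum_{P\in K}s_P+v_K+\sum_{L\subset K}\beta_Lq_L=n_K+\sum_{P\in K}s_P+v_K+\omega+2(n-1-n_K)=\sigma+\omega+2n-2 .
\]
So $\sigma$ is independent of $K$, and \eqref{eq:euler} gives the second formula.
\end{proof}

Fix a line $L$, with planes $K_1,\dots,K_m$ through it, $m=m_L$, $q=q_L$. By the lemma the numbers
\[
T_L:=s_{K_t}+\sum_{P\in K_t\setminus L}s_P=\sigma-\sum_{P\in L}s_P,\qquad
c_L:=\sum_{L\ne L'\subset K_t}\beta_{L'}(q_{L'}-2)=\omega-\beta_L(q-2)
\]
do not depend on $t$. A point is \emph{off} if it lies on no $K_t$; let $p_{\mathrm{off}}$ be the number of off points and $s_{\mathrm{off}}$ the sum of their excesses. A line is \emph{meeting} if it meets $L$ but lies in no $K_t$; let $\lambda_L$ be the number of meeting lines. A meeting line intersects each $K_t$ only in its point on $L$, so all its other points are off.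

\begin{proposition}\label{prop:line}
$2D=8-2\omega+\beta_LT_L+p_{\mathrm{off}}+s_{\mathrm{off}}-\lambda_L$.
\end{proposition}

\begin{proof}
The lines skew to $L$ are exactly the lines not in $K_1$ through the points of $K_1\setminus L$. Each line $L'\ne L$ in $K_1$ has $q_{L'}-1$ points not on $L$. By \eqref{eq:out} and \eqref{eq:plane}, the number of skew lines is
\begin{align*}
\ell_{\mathrm{sk}}&=\sum_{P\in K_1\setminus L}s_P+(v_{K_1}-q)+\sum_{L\ne L'\subset K_1}\beta_{L'}(q_{L'}-1)\\
&=\sum_{P\in K_1\setminus L}s_P+v_{K_1}-q+c_L+(n-1-n_{K_1}-\beta_L)=T_L+c_L-q+n-m+1 .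
\end{align*}
Now $p=q+\sum_t(n_{K_t}+s_{K_t}-q)+p_{\mathrm{off}}$ and $\ell=1+\sum_t(n_{K_t}-1)+\lambda_L+\ell_{\mathrm{sk}}$. In $p-\ell+n+2$ the terms $n_{K_t}$ and $n$ cancel, leaving $2q+2m-mq-c_L+\sum_ts_{K_t}-T_L+p_{\mathrm{off}}-\lambda_L$. Since $c_L=\omega-(m-2)(q-2)$,
\[
D=4-\omega+\sum_ts_{K_t}-T_L+p_{\mathrm{off}}-\lambda_L .
\]
On the other hand $\sum_Ps_P=\sum_{P\in L}s_P+\sum_t(T_L-s_{K_t})+s_{\mathrm{off}}$, so the second formula of Lemma~\ref{lem:invariants} reads
\[
D=4-\omega+\sum_t(T_L-s_{K_t})-T_L+s_{\mathrm{off}} .
\]
In the sum of the two formulas the excesses $s_{K_t}$ cancel.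
\end{proof}

\begin{example}
The proposition does not use irreducibility. For the product \eqref{eq:product} and the line $L$ common to the $a$ planes of the first factor, $\omega=(a-2)(b-2)$ and all other terms vanish: nothing compensates $\omega$. For $B_4$, Lemma~\ref{lem:invariants} gives $\omega=40-28-0=12$ and $\sigma=4-12+24=16$. The line $x_1=x_2=0$ has $\beta_L=2$ and two irreducible points with $s_P=4$, so $T_L=8$; no point is off, and hence no line is meeting. Thus $2D=8-24+16=0$.
\end{example}

The term $-\lambda_L$ has the wrong sign. It is more than paid for by the off points, because the meeting lines through an off point are collinear vertices of its local arrangement.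

\begin{lemma}\label{lem:transversal}
Let $\mathcal B$ be an essential simplicial line arrangement with excess $s$, and let $J\notin\mathcal B$ be a projective line through $h$ vertices of $\mathcal B$. Then $h\le1+s$.
\end{lemma}

\begin{proof}
No line of $\mathcal B$ passes through two of the $h$ vertices. In a near pencil any two vertices lie on a line of $\mathcal B$, so $h\le1$. Otherwise $2h\le m$, since each vertex uses at least two lines of its own, and $s\ge m-5$. If $m\ge8$, then $h\le m/2\le m-4\le1+s$. If $m=7$, then $h\le3\le1+s$. If $m=6$ and $h=3$, the three vertices are the double vertices, which are not collinear by Lemma~\ref{lem:six-nine}(a); so $h\le2=1+s$.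
\end{proof}

\begin{corollary}\label{cor:line}
For every line $L$,
\begin{equation}\label{eq:key}
D\ge4-\beta_L(q_L-2)-c_L+\tfrac12\beta_LT_L+\tfrac12\lambda_L .
\end{equation}
Moreover $p\ge4+\sum_L(m_L-2)$.
\end{corollary}

\begin{proof}
Let $Q$ be an off point and $h_Q$ the number of meeting lines through it. They lie in the projective plane $J$ spanned by $Q$ and $L$, which is not in $\mathcal A$ since $Q$ is off. Lemma~\ref{lem:transversal} for $\mathcal A_Q$ gives $h_Q\le1+s_Q$. By Lemma~\ref{lem:three},
\[
p_{\mathrm{off}}+s_{\mathrm{off}}\ge\sum_{Q\ \mathrm{off}}h_Q=\sum_{L'\ \mathrm{meeting}}(q_{L'}-1)\ge2\lambda_L ,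
\]
and Proposition~\ref{prop:line} gives $D\ge4-\omega+\frac12\beta_LT_L+\frac12\lambda_L$, which is \eqref{eq:key}. All excesses are nonnegative, so $T_L\ge0$ and $p-\sum_L\beta_L=D+\omega\ge4$.
\end{proof}

\section{Lines of multiplicity at least six}\label{sec:large}

\begin{proposition}\label{prop:large}
If $M\ge6$ then $D\ge3$, and if $M\ge7$ then $D\ge6$.
\end{proposition}

Let $m_L=M\ge6$, and write $\beta=M-2\ge4$, $q=q_L$, $i=i_L$, $j=j_L$, $\lambda=\lambda_L$; recall that $i\ge j$ and $i\ge2$. Among the planes through $L$ choose $K$ with $n_K$ maximal, and put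
\[
X:=n_K-1,\qquad S:=\sum_{P\in K\setminus L}s_P,\qquad\text{so that } T_L=s_K+S .
\]
The irreducible points on $L$ are at least two vertices of $\mathcal A^K$ of multiplicity at least $3$, so $\mathcal A^K$ is not a near pencil. The two negative terms of \eqref{eq:key} will be paid by the two parts of $T_L$: the term $c_L$ by $S$, and the term $\beta(q-2)$ by $s_K$.

\subsection{The term $c_L$}

The sum $c_L$ counts edges of nondouble lines in $K$, and each such edge has an irreducible endpoint, which has positive excess. The excess covers what the point is charged except possibly in the extremal cases of Lemma~\ref{lem:excess}, where the shortfall is caused by reducible neighbors on triple lines.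

\begin{lemma}\label{lem:charge}
$c_L\le2S+R$, where $R$ is the number of reducible points of type $3$ in $K\setminus L$ whose axis lies in $K$.
\end{lemma}

\begin{proof}
Let $L'\ne L$ be a nondouble line in $K$. Exactly $q_{L'}-2$ edges of $L'$ avoid the point $L\cap L'$; give each of them the weight $\beta_{L'}$, so that the total weight is $c_L$. Each such edge has an irreducible endpoint by Lemma~\ref{lem:adjacent}. Charge its weight to this endpoint if the other is reducible, and half to each if both are irreducible. Then $c_L=\sum_P\operatorname{ch}(P)$, the sum of the charges of the irreducible points $P\in K\setminus L$.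

Fix such a $P$, and write $k=k_{P,K}\ge3$ and $\rho=\rho_{P,K}=m_P-1-k\le m_P-4$. Let $\nu(P,L')\le2$ be the number of reducible neighbors of $P$ along weighted edges of $L'$. The point $P$ is on at most two edges of $L'$, so it is charged at most $\beta_{L'}(1+\frac12\nu(P,L'))\le2\beta_{L'}$ by $L'$. Let $\nu_3(P)$ be the sum of $\nu(P,L')$ over the triple lines $L'$. We claim that
\[
\operatorname{ch}(P)\le2s_P+\tfrac12\nu_3(P).
\]
If $s_P\ge m_P-4$, then $\operatorname{ch}(P)\le2\rho\le2s_P$. Otherwise $s_P=m_P-5=\rho+k-4$, and $\mathcal A_P$ is in the list of Lemma~\ref{lem:excess}. Let $c_3,c_4$ be the numbers of lines of multiplicity $3$ and $4$ through $P$ in $K$, so $\rho=c_3+2c_4$. Then $\operatorname{ch}(P)\le c_3+\frac12\nu_3(P)+4c_4$, and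
\[
2s_P+\tfrac12\nu_3(P)-\operatorname{ch}(P)\ge c_3+2(k-4).
\]
This is nonnegative if $k\ge4$, or if $k=3$ and $c_3\ge2$. Let $k=3$. Then $m_P-1\in\{5,6,7,8\}$ is the sum of three numbers $m_{L'}-1\in\{1,2,3\}$, with at most $t_4$ of them equal to $3$. For $m_P=6,7$ we have $t_4=0$, so the sums are $2+2+1$ and $2+2+2$; for $m_P=8$ we have $t_4=1$, so the sum is $3+2+2$. In these cases $c_3\ge2$. For $m_P=9$ the sum is $3+3+2$; then $K$ passes through a vertex of multiplicity $4$ of $\mathcal A_P$, and Lemma~\ref{lem:six-nine}(b) gives $k=4$, a contradiction. This proves the claim.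

Summing, $c_L\le2S+\frac12\sum_P\nu_3(P)$. A reducible point counted in $\sum_P\nu_3(P)$ lies in $K\setminus L$ on a triple line $L'\subset K$, which is its axis; it is counted only along $L'$, and at most twice. So $\sum_P\nu_3(P)\le2R$.
\end{proof}

The $R$ points of the lemma and the $j$ reducible points of $L$ have their axes in $K$, so they are distinct double vertices of $\mathcal A^K$. By Lemma~\ref{lem:basic}(c), $R+j\le\frac12(v_K-1)=\frac12(X+s_K)$. Insert this in \eqref{eq:key}. The coefficient of $S$ is $\frac\beta2-2\ge0$; this is where $M\ge6$ is used. Dropping the term,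
\begin{equation}\label{eq:first}
D\ge4-\beta(q-2)+\tfrac{\beta-1}2\,s_K-\tfrac12X+j+\tfrac12\lambda .
\end{equation}

\subsection{The term $\beta(q-2)$}

The excess $s_K$ grows with the number of lines in $K$, so we need $X$ to be large compared with $q=i+j$. Every line of $K_t$ other than $L$ meets $L$ once, so $n_{K_t}-1=\sum_{P\in L}(k_{P,K_t}-1)$. A reducible $P\in L$ has $k_{P,K_t}-1=1$. For an irreducible $P\in L$ apply Lemma~\ref{lem:pencil} to the vertex $L$ of $\mathcal A_P$: the numbers $x_t$ are $k_{P,K_t}-1$, we have $m_P-M\ge M$, the off vertices are the meeting lines through $P$, and each of them contributes at least $-1$. Summing over $P\in L$,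
\[
\sum_t(n_{K_t}-1)\ge\tfrac12M(M+1)\,i+Mj-\tfrac12\lambda .
\]
The maximum $X$ is at least the average over the $M=\beta+2$ planes:
\begin{equation}\label{eq:X}
X\ge\frac{\beta+3}2\,i+j-\frac{\lambda}{2(\beta+2)} .
\end{equation}
Using $s_K\ge n_K-5=X-4$ in \eqref{eq:first},
\begin{equation}\label{eq:second}
D\ge6-\beta(i+j)+\tfrac{\beta-2}2X+j+\tfrac12\lambda .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:large}]
\emph{Case $\beta\ge6$.} Insert \eqref{eq:X} in \eqref{eq:second}. The coefficient $\frac12-\frac{\beta-2}{4(\beta+2)}$ of $\lambda$ is positive, so with $j\le i$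
\[
D\ge6+\frac{\beta^2-3\beta-6}4\,i-\frac\beta2\,j\ge6+\frac{(\beta-6)(\beta+1)}4\,i\ge6 .
\]
For $\beta=4,5$ the coefficient of $i$ here is negative, and we gain either from a better bound on $s_K$ or from $\lambda$.

\emph{Case $\beta\in\{4,5\}$, and $\mathcal A^K$ has a vertex of multiplicity at least $5$.} Then $s_K\ge\frac32(X-5)$ by Lemma~\ref{lem:excess}. For $\beta=4$, \eqref{eq:first} and $X\ge\frac72i+j-\frac1{12}\lambda$ give
\[
D\ge\tfrac34-4i-3j+\tfrac74X+\tfrac12\lambda\ge\tfrac34+\tfrac{17}8i-\tfrac54j\ge\tfrac34+\tfrac78i\ge\tfrac52,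
\]
so $D\ge3$. For $\beta=5$, \eqref{eq:first} and $X\ge4i+j-\frac1{14}\lambda$ give
\[
D\ge-1-5i-4j+\tfrac52X+\tfrac12\lambda\ge-1+5i-\tfrac32j\ge-1+\tfrac72i\ge6 .
\]

\emph{Case $\beta\in\{4,5\}$, and all multiplicities of $\mathcal A^K$ are at most $4$.} Then $X=\sum_{P\in L}(k_{P,K}-1)\le3i+j$, and comparison with \eqref{eq:X} forces many meeting lines: $\lambda\ge6i$ for $\beta=4$ and $\lambda\ge14i$ for $\beta=5$. By \eqref{eq:second} and \eqref{eq:X},
\begin{align*}
\beta=4:\quad&D\ge6-\tfrac12i-2j+\tfrac5{12}\lambda\ge6+2i-2j\ge6,\\
\beta=5:\quad&D\ge6+i-\tfrac52j+\tfrac{11}{28}\lambda\ge6+\tfrac{13}2i-\tfrac52j\ge6 .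
\end{align*}
So $D\ge3$ for $M=6$ and $D\ge6$ for $M\ge7$.
\end{proof}

\section{Proof of Lemma~\ref{lem:numerics}}\label{sec:numerics}

Write $\varphi'$ for the expression \eqref{eq:linear}. The choice of $b$ is a compromise. The constant $C_n$ decreases in $b$, with slope $n\bigl(\frac{12}{n-2}+\frac6{n-3}\bigr)-n(n-1)$, while values of $\varphi'$ such as the two brackets in Remark~\ref{rem:B4} increase. For large $n$ we have $w_i\approx1/n$ and $an\approx7$, so $C_n>-1$ means roughly $b<\frac{2n-4}{n(n-1)}\approx\frac2{n+1}$. The value $b=\frac2{n+1}$ works for $n\ge20$. It fails at $n=19$, where the quadruple $(9,0,3,0)$ gives $\varphi'=4-78\cdot\frac{0.8}{17}-0.6+0.24<0$, and for $n\le19$ we choose $b$ separately for each $n$.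

\subsection{Two reductions}

From \eqref{eq:U} and \eqref{eq:admissible} we read off the following restrictions on admissible quadruples; in the last row we use $m^2-16m+66=6,\,11$ for $m=10,\,11$ and $30t_5\le U$ for $m=12,\,13$.
\begin{center}
\begin{tabular}{c|ccccccc}
$m$&6&7&8&10&11&12&13\\ \hline
$U$&0&12&26&60&80&102&126\\
$(\delta,t_4,t_5)$&$(0,0,0)$&$(2,0,0)$&$(2,1,0)$&&&&\\
$t_5\le$&&&&1&1&3&4
\end{tabular}
\end{center}
Moreover, the largest value of $t_5$ forces $(\delta,t_4,t_5)=(5,0,1)$, $(2,0,3)$, $(1,0,4)$ for $m=10,12,13$.

Secondly, \eqref{eq:U} distributes the amount $U$ among $\delta,t_4,t_5$ at prices $6,14,30$. If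
\begin{equation}\label{eq:exchange}
7e_\delta-3e_4>0,
\end{equation}
then $\delta e_\delta+t_4e_4\ge(6\delta+14t_4)\,e_4/14$, and so
\begin{equation}\label{eq:Fg}
\varphi'\ge F(m)+t_5\,g(m),\qquad F(m):=e_0+\tfrac U{14}e_4,\qquad g(m):=e_5-\tfrac{15}7e_4 .
\end{equation}

\subsection{The range $10\le n\le19$}

Table~\ref{tab:b} gives $b$. All $C_n$ are as required. In the table $6w_2\ge0.28$, $0\le w_3\le0.025$, $-w_4\le0.08$ and $-w_5\le0.132$, so \eqref{eq:signs} holds. The values below are computed from the exact $w_i$; six decimals suffice to confirm their signs.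

\begin{table}[ht]
\centering
\begin{tabular}{c|c|cccc|r}
$n$&$b$&$w_2$&$w_3$&$w_4$&$w_5$&$C_n$\\ \hline
10&$1/6$&.083333&0&&&$2$\\
11&.165&.074444&.001250&&&$.923$\\
12&.155&.069000&.007778&&&$.479$\\
13&.143&.064909&.014200&$-.079556$&&$.444$\\
14&.139&.060167&.015091&$-.066800$&&$-.563$\\
15&.1305&.056846&.018083&$-.051455$&&$-.792$\\
16&.1225&.053929&.020385&$-.039167$&$-.131818$&$-.903$\\
17&.1153&.051293&.022014&$-.029508$&$-.108833$&$-.968$\\
18&.1085&.048938&.023267&$-.021571$&$-.090000$&$-.905$\\
19&.102&.046824&.024250&$-.014933$&$-.074286$&$-.683$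
\end{tabular}
\caption{The values of $b$ (exact), and of $w_i$ and $C_n$ (rounded).}\label{tab:b}
\end{table}

For $m=6,7,8$ the quadruple is determined, and
\[
\varphi'=1-12w_2-12w_3,\qquad 2-21w_2-25w_3,\qquad 3-42w_2-31w_3-5w_4,
\]
respectively; $m=8$ needs $n\ge13$ since $t_4=1$. Let $m\ge9$, so $n\ge13$. We have
\[
7e_\delta-3e_4=1+6w_2+17w_3-9w_4+m(3w_2-7w_3+3w_4).
\]
The coefficient of $m$ is negative for $13\le n\le19$, and at $m=n-4$ the value is at least $1.05$, $.96$, $.89$, $.84$, $.79$, $.75$, $.71$ for $n=13,\dots,19$. So \eqref{eq:exchange} and \eqref{eq:Fg} hold, with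
\begin{align*}
F(9)&=4-78w_2-24w_3-18w_4,\\
7F(10)&=39-780w_2-198w_3-210w_4,\\
7F(11)&=52-1059w_2-229w_3-320w_4,\\
7F(12)&=67-1386w_2-261w_3-459w_4,\\
F(13)&=12-252w_2-42w_3-90w_4,\\
7F(14)&=103-2196w_2-328w_3-836w_4,\\
7F(15)&=124-2685w_2-363w_3-1080w_4 .
\end{align*}
Table~\ref{tab:F} shows that $\varphi'\ge0$ whenever $t_5=0$. The entry for $n=10$ is exactly $1-12\cdot\frac1{12}=0$, and the smallest positive entry is, for $n=17$,
\[
F(9)=4-\tfrac{78\cdot.7694}{15}-\tfrac{24\cdot.3082}{14}+\tfrac{18\cdot.3836}{13}=4-4.00088-.528343+.531138>.0019 .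
\]

\begin{table}[ht]
\centering
\begin{tabular}{c|ccc|ccccccc}
$n\backslash m$&6&7&8&9&10&11&12&13&14&15\\ \hline
10&0&&&&&&&&&\\
11&.091&.405&&&&&&&&\\
12&.078&.356&&&&&&&&\\
13&.050&.281&.231&.028&&&&&&\\
14&.096&.359&.339&.147&.44&&&&&\\
15&.100&.354&.309&.058&.26&.58&&&&\\
16&.108&.357&.298&.0093&.16&.39&.70&&&\\
17&.120&.372&.310&.0019&.11&.29&.52&.80&&\\
18&.133&.390&.331&.0127&.10&.24&.42&.63&.84&\\
19&.147&.410&.356&.0345&.11&.23&.37&.52&.67&.80
\end{tabular}
\caption{The values of $\varphi'$ for $m=6,7,8$ and of $F(m)$ for $9\le m\le n-4$, rounded down.}\label{tab:F}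
\end{table}

Let $t_5>0$, so $16\le n\le19$ and $10\le m\le n-6$. We use \eqref{eq:Fg} with
\[
7g(m)=-2+(m+2)w_2-(7m-15)w_3+15(m-3)w_4-7(m-4)w_5 .
\]
\begin{itemize}
\item $m=10$: $\varphi'=e_0+5e_\delta+e_5=6-84w_2-74w_3-6w_5\ge.75,\,.71,\,.70,\,.71$ for $n=16,\dots,19$.
\item $m=11$, $t_5=1$: $g\ge-.130,\,-.141,\,-.150$ for $n=17,18,19$, so $\varphi'\ge.16,\,.09,\,.08$.
\item $m=12$, $n=18,19$: $g\ge-.114,\,-.125$, so $\varphi'\ge.19,\,.12$ for $t_5\le2$. For $t_5=3$, $\varphi'=e_0+2e_\delta+3e_5=9-180w_2-86w_3-24w_5\ge.35,\,.26$.
\item $m=13$, $n=19$: $g\ge-.101$ and $t_5\le4$, so $\varphi'\ge.11$.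
\end{itemize}
This proves the lemma for $n\le19$.

\subsection{The range $n\ge20$}

Take $b=\frac2{n+1}$. Then $(n+1)w_i=\frac{n+1-2i(i-1)}{n-i}=1-\frac{2i^2-3i-1}{n-i}$, so the numbers $(n+1)w_2,\dots,(n+1)w_5$ are
\[
1-\frac1{n-2},\qquad1-\frac8{n-3},\qquad1-\frac{19}{n-4},\qquad1-\frac{34}{n-5}.
\]
Since $(2n+3)(n+1)-7n-2n(n-1)=3$,
\[
(n+1)(C_n+1)=3+n\Bigl(\frac6{n-2}+\frac8{n-3}\Bigr)>0 .
\]
Also $w_2,w_3>0$, $(n+1)\varphi_4=-6+\frac{19}{n-4}-\frac8{n-3}+\frac6{n-2}<0$ and $(n+1)\varphi_5=-14+\frac{34}{n-5}-\frac8{n-3}+\frac{14}{n-2}<0$, so \eqref{eq:signs} holds. Multiplying \eqref{eq:linear} by $n+1$ gives $(n+1)\varphi'=-Z+\delta E_\delta+t_4E_4+t_5E_5$ with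
\begin{align*}
Z&=(m-7)(n+1)+24-\tfrac{24(m-2)}{n-3}+\tfrac{3(m-10)}{n-2},\\
E_\delta&=n-m-3+\tfrac6{n-2}+\tfrac{8(m-2)}{n-3},\\
E_4&=2n-2m-12+\tfrac{m+16}{n-2}+\tfrac8{n-3}+\tfrac{19(m-3)}{n-4},\\
E_5&=4n-4m-26+\tfrac{2(m+17)}{n-2}+\tfrac{8m}{n-3}+\tfrac{34(m-4)}{n-5}.
\end{align*}

For $m=6$, $(n+1)\varphi'=n-23+\frac{96}{n-3}+\frac{12}{n-2}$, which is positive because $\frac{96}{n-3}>5$ for $n\le22$. For $m=7$, $(n+1)\varphi'=2n-44+\frac{200}{n-3}+\frac{21}{n-2}$, which is positive because $\frac{200}{n-3}>11$ for $n\le21$.

Let $m\ge8$. Using $m\le n-4$,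
\[
7E_\delta-3E_4=n-m+15-\frac{3m+6}{n-2}-\frac{m(n+53)-35n-31}{(n-3)(n-4)}\ge4+15-3-\frac{n+53}{n-3}>0 .
\]
So \eqref{eq:exchange} holds, and \eqref{eq:Fg} becomes, with $\theta:=30t_5/U\in[0,1]$,
\begin{equation}\label{eq:G}
(n+1)\varphi'\ge G(t_5):=-Z+\frac{U-30t_5}{14}E_4+t_5E_5=(1-\theta)\frac{\Phi_4}{14}+\theta\frac{\Phi_5}{30},
\end{equation}
where $\Phi_4:=UE_4-14Z$ and $\Phi_5:=UE_5-30Z$. It remains to find the signs of $\Phi_4$ and $\Phi_5$. For fixed $m$, each is a linear function of $n$ plus multiples of fractions $\frac1{n-i}$. For $\Phi_4$ the coefficients of $\frac1{n-2},\frac1{n-3},\frac1{n-4}$ are $U(m+16)-42(m-10)$, $8U+336(m-2)$, $19U(m-3)$; they are positive for $m\ge8$, the first because $U\ge80$ for $m\ge11$. For $\Phi_5$ the coefficients of $\frac1{n-2},\frac1{n-3},\frac1{n-5}$ are $2U(m+17)-90(m-10)$, $8Um+720(m-2)$, $34U(m-4)$; they are positive for $m\ge10$, where $U\ge60$. So both functions are convex in $n$. A convex function stays positive to the right of $n_0$ if it is positive with positive derivative at $n_0$, or if it is positive at $n_0$ and negative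 at $n_0-1$.

\medskip
\noindent\textbf{Claim 1.} \emph{$\Phi_4>0$ for $m\ge8$ and $n\ge\max(20,m+4)$.}

\smallskip
For $8\le m\le16$ take $n_0=20$. There, with rounded coefficients,
\begin{align*}
\Phi_4&=U(25.79698-.756944\,m)-276.5686\,m+1705.8039,\\
\partial_n\Phi_4&=U(2.14559-.0773052\,m)-15.0330\,m+99.0290,
\end{align*}
which gives
\begin{center}
\begin{tabular}{c|ccccccccc}
$m$&8&9&10&11&12&13&14&15&16\\ \hline
$U$&26&42&60&80&102&126&152&180&210\\
$\Phi_4>$&6&14&33&61&91&120&144&156&154\\
$\partial_n\Phi_4>$&18&24&31&37&42&47&50&50&49
\end{tabular}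
\end{center}
For $m\ge17$ take $n_0=m+4$. There
\[
\Phi_4=U\Bigl(16+\frac{14}{m+2}+\frac8{m+1}-\frac{57}m\Bigr)-14m^2+28m+448-\frac{1008}{m+1}+\frac{504}{m+2}.
\]
Since $\frac{14}{m+2}\ge\frac{14}m-\frac{28}{m^2}$ and $\frac8{m+1}\ge\frac8m-\frac8{m^2}$, the bracket is at least $16-\frac{35}m-\frac{36}{m^2}$, and $U$ times this is at least $16m^2-51m-481$. With $\frac{1008}{m+1}\le56$ we get $\Phi_4\ge2m^2-23m-89>0$. Next,
\[
\partial_nE_4=2-\frac{m+16}{(m+2)^2}-\frac8{(m+1)^2}-\frac{19(m-3)}{m^2}\ge2-\frac{20}m,
\]
because $m$ times the subtracted terms is at most $\bigl(1+\frac{12}m\bigr)+\frac8m+\bigl(19-\frac{57}m\bigr)\le20$; and $\partial_nZ\le m-7+\frac{24}m$. Hence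
\[
\partial_n\Phi_4\ge U\Bigl(2-\frac{20}m\Bigr)-14(m-7)-\frac{336}m\ge2m^2-36m+58>0 .
\]
This proves Claim 1, and by \eqref{eq:G} $\varphi'>0$ whenever $t_5=0$.

\medskip
\noindent\textbf{Claim 2.} \emph{$\Phi_5>0$ for $m\ge10$ and $n\ge\max(20,m+6)$, except possibly for the pairs $(m,n)$ with $m=10$, $n\le22$; $m\in\{11,12\}$, $n\le21$; and $m=13$, $n=20$.}

\smallskip
For $10\le m\le13$ the function changes sign between consecutive values of $n$:
\begin{center}
\begin{tabular}{c|cccc}
$(m,n)$&$U$&$E_5$&$Z$&$\Phi_5$\\ \hline
$(10,22)$&60&40.9105&82.8947&$\approx-32$\\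
$(10,23)$&60&43.9048&86.4000&$>42$\\
$(11,21)$&80&36.7113&100.1579&$\approx-68$\\
$(11,22)$&80&39.4316&104.7816&$>11$\\
$(12,21)$&102&35.3860&120.9825&$\approx-20$\\
$(12,22)$&102&37.9526&126.6684&$>70$\\
$(13,20)$&126&31.8510&134.9706&$\approx-36$\\
$(13,21)$&126&34.0607&141.8070&$>36$
\end{tabular}
\end{center}
For $m=14$ and $n_0=20$, $\Phi_5\ge152\cdot30.6993-30\cdot154.7255>24$ and $\partial_n\Phi_5\ge152\cdot1.90998-30\cdot7.9596>50$. For $m\ge15$ take $n_0=m+6$. There
\[
\Phi_5=U\Bigl(42+\frac{26}{m+4}-\frac{24}{m+3}-\frac{170}{m+1}\Bigr)-30m^2+1380-\frac{3600}{m+3}+\frac{1260}{m+4}.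
\]
We have $\frac{26}{m+4}\ge\frac{24}{m+3}$ for $m\ge9$, and the sum of the last two terms is increasing in $m$ and exceeds $-134$ at $m=15$. So
\[
\Phi_5\ge U\Bigl(42-\frac{170}m\Bigr)-30m^2+1246=12m^2-212m+156+\frac{5100}m ,
\]
which equals $16$ at $m=15$ and has derivative $24m-212-5100/m^2>0$ for $m\ge15$. For the derivative in $n$ we have
\[
\partial_n\Phi_5\ge4U-\frac{34U(m-4)}{(m+1)^2}-\frac{8Um}{(m+3)^2}-\frac{2U(m+17)}{(m+4)^2}-30(m-7)-\frac{720(m-2)}{(m+3)^2}.
\]
The four fractions are at most $34(m-7)$, $8m-52$, $2(m+8)$ and $48$; after clearing denominators these bounds read $13m\ge127$, $m^2\ge117$, $127m+638\ge0$ and $m^2-9m+39\ge0$. Hence $\partial_n\Phi_5\ge4m^2-78m+316>0$ for $m\ge15$. This proves Claim 2, and by \eqref{eq:G} $\varphi'>0$ also for $t_5\ge1$, outside the eight exceptional pairs.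

\medskip
\noindent\textbf{The exceptional pairs.} Here $\Phi_5$ corresponds to $t_5=U/30$, and the restrictions on $t_5$ keep us away from this value. The function $G$ is linear with $G(0)=\Phi_4/14>0$, so $G(\tau)>0$ settles all $t_5\le\tau$. Where the quadruple is forced we compute $(n+1)\varphi'$ itself. Positive terms are rounded down and $Z$ is rounded up.
\begin{center}
\begin{tabular}{c|c|l|l}
$(m,n)$&$t_5$&quantity&lower bound\\ \hline
$(10,20)$&$1$&$E_5+5E_\delta-Z$&$35.305+55.490-75.706>0$\\
$(10,21)$&$1$&$E_5+5E_\delta-Z$&$38.036+59.356-79.334>0$\\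
$(10,22)$&$1$&$E_5+5E_\delta-Z$&$40.910+63.342-82.895>0$\\
$(11,20)$&$1$&$G(1)=E_5+\frac{50}{14}E_4-Z$&$34.154+62.394-95.461>1$\\
$(11,21)$&$1$&$G(1)=E_5+\frac{50}{14}E_4-Z$&$36.711+67.166-100.158>3$\\
$(12,20)$&$\le2$&$G(2)=2E_5+3E_4-Z$&$66.005+50.140-115.216>.9$\\
$(12,20)$&$3$&$3E_5+2E_\delta-Z$&$99.007+20.078-115.216>3$\\
$(12,21)$&$\le3$&$G(3)=3E_5+\frac{12}{14}E_4-Z$&$106.157+15.408-120.983>.5$\\
$(13,20)$&$\le3$&$G(3)=3E_5+\frac{36}{14}E_4-Z$&$95.552+41.031-134.971>1$\\
$(13,20)$&$4$&$4E_5+E_\delta-Z$&$127.403+9.509-134.971>1$
\end{tabular}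
\end{center}
So $\varphi'>0$ for every admissible quadruple when $n\ge20$. This completes the proof of Lemma~\ref{lem:numerics}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{JP} Marek Janasz and Piotr Pokora, \emph{Simplicial arrangements in real projective three-space revisited}, arXiv:2608.28254 (2026).
\end{thebibliography}
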